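\title{Critical Besov exponents are not determined by heat kernel estimates}

\begin{abstract}
Let $(M,d,\mu)$ be a metric measure space that carries a heat kernel with two-sided estimates of volume exponent $\alpha$ and time exponent $\beta$. For $1<p<\infty$ the Besov spaces $B^\sigma_{p,\infty}$ on $M$ have two critical exponents: $\sigma_p^*$, up to which their continuous members are uniformly dense, and $\sigma_p^\#$, up to which they contain non-constant functions. We ask whether $\sigma_p^*$ and $\sigma_p^\#$ depend only on $\alpha$ and $\beta$, and whether they coincide. For $p=2$ both equal $\beta/2$. For every $p\neq2$ all three statements fail, and one pair of compact spaces serves for all $p\ne2$ at once. The examples are limits of graphs obtained by repeatedly replacing each edge by a chain of bundles of parallel edges, and products of such limits. We also prove bounds for the critical exponents in terms of $\beta$ alone and describe a range of values that they take.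
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Heat kernel estimates}

A \emph{metric measure space} is a triple $(M,d,\mu)$ in which $(M,d)$ is a locally compact separable metric space and $\mu$ is a Radon measure on $M$ with full support. We assume $R_0:=\operatorname{diam}M\in(0,\infty]$, write $B(x,r)$ for open balls, and write $C_c(M)$ for the space of continuous functions with compact support, with the uniform norm. The letters $C,c$ denote positive constants that may change from line to line.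

A \emph{Dirichlet form} on $L^2(M,\mu)$ is a nonnegative symmetric bilinear form $\mathcal E$ on a dense subspace $\mathcal F$ that is closed ($\mathcal F$ is complete for $\mathcal E_1(u):=\mathcal E(u)+\|u\|_2^2$, where $\mathcal E(u):=\mathcal E(u,u)$) and Markovian (if $u\in\mathcal F$, then $\bar u=(u\vee0)\wedge1\in\mathcal F$ and $\mathcal E(\bar u)\le\mathcal E(u)$). It is \emph{regular} if $\mathcal F\cap C_c(M)$ is dense both in $(\mathcal F,\mathcal E_1)$ and in $C_c(M)$. There is a self-adjoint operator $H\ge0$ with $\mathcal F=D(H^{1/2})$ and $\mathcal E(u)=\|H^{1/2}u\|_2^2$, and $P_t=e^{-tH}$ is a strongly continuous semigroup of symmetric operators with $0\le P_tu\le1$ whenever $0\le u\le1$; conversely, every such semigroup comes from a Dirichlet form. The inequalities $1-e^{-t\lambda}\le t\lambda$ and $\lambda e^{-t\lambda}\le1/(et)$ and dominated convergence in the spectral representation of $H$ give, for $u\in\mathcal F$ and $g\in L^2$,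
\begin{equation}\label{eq:spectral}
\frac1t(u-P_tu,u)\le\mathcal E(u),\qquad \mathcal E(P_{t/2}\,g)\le\frac{\|g\|_2^2}{et},\qquad \lim_{t\to0}\mathcal E_1(P_tu-u)=0 .
\end{equation}
A \emph{heat kernel} is a measurable function $p_t(x,y)$ with $P_tu(x)=\int p_t(x,y)u(y)\,d\mu(y)$ for a.e.\ $x$ and all $u\in L^2$. It satisfies $p_t(x,y)=p_t(y,x)$ and $p_{2t}(x,y)=\int p_t(x,z)p_t(z,y)\,d\mu(z)$ for a.e.\ $(x,y)$, and $P_t1(x):=\int p_t(x,y)\,d\mu(y)\le1$ for a.e.\ $x$.

\begin{definition}\label{def:hk}
Let $\alpha>0$ and $\beta>1$. The space $(M,d,\mu)$ \emph{satisfies} $\mathrm{HK}(\alpha,\beta)$ if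
\begin{itemize}
\item[(a)] $\mu$ is \emph{$\alpha$-regular}: $C^{-1}r^\alpha\le\mu(B(x,r))\le Cr^\alpha$ for all $x\in M$ and $0<r<R_0$;
\item[(b)] some regular Dirichlet form on $L^2(M,\mu)$ has a heat kernel such that, for all $x,y\in M$ and $0<t<R_0^\beta$,
\begin{equation}\label{eq:hk}
\frac{C_1}{t^{\alpha/\beta}}\exp\Big(-c_1\Big(\frac{d(x,y)^{\beta}}{t}\Big)^{\frac1{\beta-1}}\Big)\le p_t(x,y)\le\frac{C_2}{t^{\alpha/\beta}}\exp\Big(-c_2\Big(\frac{d(x,y)^{\beta}}{t}\Big)^{\frac1{\beta-1}}\Big).
\end{equation}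
\end{itemize}
\end{definition}

Estimate \eqref{eq:hk} says that in time $t$ heat spreads over a ball of radius $t^{1/\beta}$: on that ball, whose measure is about $t^{\alpha/\beta}$, the kernel has size $t^{-\alpha/\beta}$, and outside it decays fast. The Gaussian kernel $(4\pi t)^{-n/2}e^{-|x-y|^2/(4t)}$ on $\mathbb R^n$ is the case $\alpha=n$, $\beta=2$.

\subsection{Besov spaces and their critical exponents}

Let $\mu$ be $\alpha$-regular and $1<p<\infty$. For $\sigma>0$, $u\in L^p(M,\mu)$ and $r>0$ put
\[
\Phi_p^\sigma(u,r):=r^{-p\sigma-\alpha}\int_M\int_{B(x,r)}|u(x)-u(y)|^p\,d\mu(y)\,d\mu(x),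
\]
\[
B^\sigma_{p,\infty}:=\Big\{u\in L^p(M,\mu):\ \sup_{0<r<R_0}\Phi_p^\sigma(u,r)<\infty\Big\}.
\]
The factor $r^{-\alpha}$ turns the inner integral into a mean over $B(x,r)$, so $u\in B^\sigma_{p,\infty}$ means that the oscillation of $u$ at scale $r$ is $O(r^\sigma)$ in the $L^p$ sense. As $\sigma$ grows the space shrinks, and two thresholds record how:
\begin{align*}
\sigma_p^*(M)&:=\sup\{\sigma>0:\ B^\sigma_{p,\infty}\cap C_c(M)\text{ is dense in }C_c(M)\},\\
\sigma_p^\#(M)&:=\sup\{\sigma>0:\ B^\sigma_{p,\infty}\text{ contains a function that is not a.e.\ constant}\}.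
\end{align*}
From $|u(x)-u(y)|^p\le2^{p-1}(|u(x)|^p+|u(y)|^p)$ we get the trivial bound
\begin{equation}\label{eq:trivial}
\iint_{d(x,y)<r}|u(x)-u(y)|^p\,d\mu\,d\mu\le Cr^\alpha\|u\|_p^p,\qquad 0<r<R_0 .
\end{equation}

\begin{lemma}\label{lem:basic}
Let $\mu$ be $\alpha$-regular. If $\sigma<\sigma'$, then $B^{\sigma'}_{p,\infty}\subset B^\sigma_{p,\infty}$. Moreover $1\le\sigma_p^*\le\sigma_p^\#$.
\end{lemma}

\begin{proof}
For $r\le1$ we have $\Phi_p^\sigma(u,r)\le\Phi_p^{\sigma'}(u,r)$, and for $r\ge1$ we have $\Phi_p^\sigma(u,r)\le C\|u\|_p^p$ by \eqref{eq:trivial}. If $u$ is Lipschitz with compact support $S$, only pairs $(x,y)$ with $x\in S$ or $y\in S$ contribute to $\Phi_p^1(u,r)$; those with $d(x,y)<r$ have measure at most $C\mu(S)r^\alpha$, and on them $|u(x)-u(y)|^p\le Cr^p$. So $u\in B^1_{p,\infty}$. Such functions form an algebra that contains $(r-d(x,\cdot))_+$ for every $x$ and small $r$; it separates points and vanishes nowhere, so it is dense in $C_c(M)$ by the Stone--Weierstrass theorem. Hence $\sigma_p^*\ge1$.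 Finally, $M$ has two points, so the constants in $C_c(M)$ form a proper closed subset; a dense set therefore contains a non-constant continuous function, which is not a.e.\ constant because $\mu$ has full support.
\end{proof}

Thus density holds for $\sigma<\sigma_p^*$ and fails for $\sigma>\sigma_p^*$, and non-constant functions exist for $\sigma<\sigma_p^\#$ and not for $\sigma>\sigma_p^\#$. On $[0,1]$ the function $u(x)=x$ has $\Phi_p^\sigma(u,r)\asymp r^{p(1-\sigma)}$, and Example~\ref{ex:interval} shows that both exponents equal $1$. On other spaces a function can place its variation on a thin part of the space, where it costs little in $L^p$, and the exponents exceed $1$.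

\subsection{The question and the results}

The following problem is posed in \cite{GYZ}. \emph{Let $M_1$ and $M_2$ satisfy $\mathrm{HK}(\alpha,\beta)$ with the same $\alpha$ and $\beta$. Is it true that}
\begin{equation}\label{eq:question}
\sigma_p^*(M_1)=\sigma_p^*(M_2),\qquad\sigma_p^\#(M_1)=\sigma_p^\#(M_2),\qquad\sigma_p^*(M_1)=\sigma_p^\#(M_1)\,?
\end{equation}
There are reasons to expect a positive answer. For $p=2$ the quantity $\Phi_2^{\beta/2}(u,t^{1/\beta})$ is dominated by $t^{-1}(u-P_tu,u)$ and looks like a truncation of it, so both exponents should be $\beta/2$; they are. For $\beta=2$ and $p\ge2$ the bounds of Theorem~\ref{thm:universal} below force $\sigma_p^*=1$. On the other hand, the heat kernel is built from a quadratic energy, and nothing obliges it to know how cheaply a function can vary in the $L^p$ sense. This doubt turns out to be justified: the three equalities always hold for $p=2$, and for each $p\ne2$ all three are false in general.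

\begin{theorem}\label{thm:main}
\begin{itemize}
\item[(a)] If $M$ satisfies $\mathrm{HK}(\alpha,\beta)$, then $\sigma_2^*(M)=\sigma_2^\#(M)=\beta/2$.
\item[(b)] Let $\alpha=\frac{\log18}{\log8}$ and $\beta=\frac{\log84}{\log8}$. There are compact spaces $M_{\mathbf a},M_{\mathbf b},M_{\mathbf{ab}}$ satisfying $\mathrm{HK}(\alpha,\beta)$ such that for every $p\ne2$ we have $\sigma_p^*=\sigma_p^\#=:\sigma_p$ on each of them, $\sigma_p(M_{\mathbf a})\ne\sigma_p(M_{\mathbf b})$, and $\sigma_p(M_{\mathbf{ab}})$ lies strictly between these two numbers. Hence the first two equalities in \eqref{eq:question} fail for the pair $(M_{\mathbf a},M_{\mathbf b})$.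
\item[(c)] The products $X_1=M_{\mathbf a}\times M_{\mathbf b}$ and $X_2=M_{\mathbf{ab}}\times M_{\mathbf{ab}}$ satisfy $\mathrm{HK}(2\alpha,\beta)$, and for every $p\ne2$
\[
\sigma_p^*(X_1)<\sigma_p^*(X_2)=\sigma_p^\#(X_2)<\sigma_p^\#(X_1).
\]
So all three equalities in \eqref{eq:question} fail at once for the pair $(X_1,X_2)$.
\end{itemize}
\end{theorem}

Products carry the maximum metric and the product measure. The exponents are not determined by $\alpha$ and $\beta$, but they are constrained.

\begin{theorem}\label{thm:universal}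
Let $M$ satisfy $\mathrm{HK}(\alpha,\beta)$. Then $p\mapsto\sigma_p^*$ is non-increasing, $p\mapsto p\,\sigma_p^*$ is non-decreasing, and
\[
\max\{1,\beta/p\}\le\sigma_p^*\le\beta/2\quad(p\ge2),\qquad\beta/2\le\sigma_p^*\le\sigma_p^\#\le\beta/p\quad(1<p\le2).
\]
If $M$ is bounded, then also $\sigma_p^\#\le\beta/2$ for $p\ge2$.
\end{theorem}

The last theorem extends the counterexamples to an open set of exponents. Let $\Omega=\{(\alpha,\beta):\beta>2,\ \alpha<\beta<\alpha+1\}$, and for $(\alpha,\beta)\in\Omega$ put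
\begin{align*}
p>2:&\qquad\sigma_p^-=\max\Big\{1,\frac{\alpha+(p-1)(\beta-\alpha)}p\Big\}, &&\sigma_p^+=1+\frac{\beta-2}p,\\
p<2:&\qquad\sigma_p^-=\max\Big\{1+\frac{\beta-2}p,\frac\alpha p\Big\}, &&\sigma_p^+=\frac{\alpha+(p-1)(\beta-\alpha)}p .
\end{align*}
Then $\sigma_p^-<\sigma_p^+$ for $p\ne2$. Indeed $(p+\beta-2)-\big(\alpha+(p-1)(\beta-\alpha)\big)=(p-2)(\alpha+1-\beta)$ has the sign of $p-2$, and the two remaining comparisons are $\beta>2$ (for $p>2$) and $\beta>\alpha$ (for $p<2$).

\begin{theorem}\label{thm:range}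
Let $(\alpha,\beta)\in\Omega$.
\begin{itemize}
\item[(i)] There are compact spaces $M_{\mathbf a},M_{\mathbf b},M_{\mathbf{ab}}$ satisfying $\mathrm{HK}(\alpha,\beta)$ such that for all $p\ne2$ we have $\sigma_p^*=\sigma_p^\#=:\sigma_p$ on each of them and $\sigma_p(M_{\mathbf{ab}})$ lies strictly between $\sigma_p(M_{\mathbf a})\ne\sigma_p(M_{\mathbf b})$. Hence for every $p\ne2$ the first two equalities in \eqref{eq:question} fail at $(\alpha,\beta)$, and all three fail at $(2\alpha,\beta)$ for the pair $(M_{\mathbf a}\times M_{\mathbf b},\,M_{\mathbf{ab}}\times M_{\mathbf{ab}})$.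
\item[(ii)] Let $p\ne2$. Every number in $(\sigma_p^-,\sigma_p^+)$ equals $\sigma_p^*=\sigma_p^\#$ of a compact space satisfying $\mathrm{HK}(\alpha,\beta)$. Every pair $\kappa_1\le\kappa_2$ in $(\sigma_p^-,\sigma_p^+)$ equals $(\sigma_p^*,\sigma_p^\#)$ of a compact space satisfying $\mathrm{HK}(2\alpha,\beta)$.
\item[(iii)] For the necklace spaces of Section~\ref{sec:necklace} the interval $[\sigma_p^-,\sigma_p^+]$ cannot be enlarged: under the hypotheses of Proposition~\ref{prop:exponents}, with $\gamma=\beta-\alpha$, we have $\sigma_p^-\le\sigma_p\le\sigma_p^+$ for $p\ne2$.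
\item[(iv)] Fix $\beta>2$. Among all spaces that satisfy $\mathrm{HK}(\alpha',\beta)$ for some $\alpha'$, we have $\inf\sigma_p^*=\max\{1,\beta/p\}$ if $p>2$ and $\sup\sigma_p^\#=\beta/p$ if $p<2$.
\end{itemize}
\end{theorem}

Section~\ref{sec:edge} shows the mechanism on one finite graph. Section~\ref{sec:general} proves Theorem~\ref{thm:main}(a) and Theorem~\ref{thm:universal}. Sections~\ref{sec:necklace}--\ref{sec:heat} construct necklace spaces and compute their critical exponents and heat kernels, and Section~\ref{sec:products} treats products. Theorem~\ref{thm:main}(b),(c) follows in Section~\ref{sec:proofmain} and Theorem~\ref{thm:range} in Section~\ref{sec:range}. Theorems~\ref{thm:universal} and~\ref{thm:range} are not used in the proof of Theorem~\ref{thm:main}.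

\section{The mechanism on a single edge}\label{sec:edge}

Fix an integer $L\ge4$. A \emph{vector} is an $L$-tuple $\mathbf k=(k_1,\dots,k_L)$ of positive integers with $k_1=k_L=1$. Its \emph{necklace} is the graph with vertices $v_0,\dots,v_L$ and $k_i$ parallel edges from $v_{i-1}$ to $v_i$; see Figure~\ref{fig:necklaces}. Everything we need to know about $\mathbf k$ is contained in the function
\[
S_{\mathbf k}(\theta)=\sum_{i=1}^Lk_i^{-\theta},\qquad\theta\in\mathbb R .
\]
The number of edges is $S_{\mathbf k}(-1)$, the distance between the ends is $S_{\mathbf k}(0)=L$, and $S_{\mathbf k}(1)$ is the resistance between the ends when each edge is a unit resistor. Throughout the paper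
\[
s=\frac1{p-1},
\]
so that $p=2$, $p>2$, $p<2$ correspond to $s=1$, $0<s<1$, $s>1$. The value $S_{\mathbf k}(s)$ gives the least $p$-energy of a function with prescribed values at the two ends.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.25]
\foreach \x/\m in {0/1,1/3,2/3,3/3,4/3,5/3,6/1,7/1}
  \foreach \n in {1,...,\m}
    \draw (\x,1.7) .. controls ({\x+0.3},{1.7+0.26*(\n-(\m+1)/2)}) and ({\x+0.7},{1.7+0.26*(\n-(\m+1)/2)}) .. ({\x+1},1.7);
\foreach \x/\m in {0/1,1/2,2/2,3/2,4/2,5/2,6/6,7/1}
  \foreach \n in {1,...,\m}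
    \draw (\x,0) .. controls ({\x+0.3},{0.26*(\n-(\m+1)/2)}) and ({\x+0.7},{0.26*(\n-(\m+1)/2)}) .. ({\x+1},0);
\foreach \x in {0,...,8} {\fill (\x,1.7) circle (1.5pt); \fill (\x,0) circle (1.5pt);}
\node at (-0.5,1.7) {$\mathbf a$};
\node at (-0.5,0) {$\mathbf b$};
\end{tikzpicture}
\caption{The necklaces of the vectors $\mathbf a=(1,3,3,3,3,3,1,1)$ and $\mathbf b=(1,2,2,2,2,2,6,1)$. Each has length $8$, $18$ edges, and resistance $14/3$ between its ends when every edge is a unit resistor.}\label{fig:necklaces}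
\end{figure}

\begin{lemma}\label{lem:holder}
If $\delta_1+\dots+\delta_L=\delta$, then $\sum_ik_i|\delta_i|^p\ge S_{\mathbf k}(s)^{-(p-1)}|\delta|^p$, with equality when $\delta_i=\delta\,k_i^{-s}/S_{\mathbf k}(s)$.
\end{lemma}

\begin{proof}
H\"older's inequality applied to $|\delta|\le\sum k_i^{1/p}|\delta_i|\cdot k_i^{-1/p}$ gives $|\delta|\le\big(\sum k_i|\delta_i|^p\big)^{1/p}\big(\sum k_i^{-s}\big)^{(p-1)/p}$. For the stated choice, $1-sp=-s$ gives $\sum k_i|\delta_i|^p=|\delta|^pS_{\mathbf k}(s)^{-p}\sum k_i^{-s}=|\delta|^pS_{\mathbf k}(s)^{1-p}$.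
\end{proof}

Replace one edge by the necklace of $\mathbf k$, then every edge of the result by the same necklace, and so on, giving the edges of the $n$-th graph length $L^{-n}$ and equal mass. The following heuristic count predicts the exponents of the limit space. Write $N=S_{\mathbf k}(-1)$ and $R=S_{\mathbf k}(1)$. An edge of level $n$ has mass $N^{-n}$, so $\alpha=\log_LN$. If the whole graph is to keep resistance $1$, an edge of level $n$ must have resistance $R^{-n}=L^{-n\gamma}$ with $\gamma=\log_LR$. The time needed to cross it is of the order of mass times resistance, so $\beta=\alpha+\gamma$. Now let $f$ go from $0$ to $1$ between the two ends, with increments distributed at each level as in Lemma~\ref{lem:holder}. The $p$-th powers of its increments along the edges of level $n$ add up to $S_{\mathbf k}(s)^{-n(p-1)}$, and points at distance less than $L^{-n}$ belong to neighboring edges of level $n$, so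
\[
\Phi_p^\sigma(f,L^{-n})\approx L^{n(p\sigma+\alpha)}N^{-2n}S_{\mathbf k}(s)^{-n(p-1)}=\big(L^{p\sigma-\alpha}S_{\mathbf k}(s)^{-(p-1)}\big)^n .
\]
No function with the same end values has a smaller sum of increments, so the critical exponent should be given by $p\sigma=\alpha+(p-1)\log_LS_{\mathbf k}(s)$. Propositions~\ref{prop:exponents} and~\ref{prop:heat} confirm these predictions.

The heat kernel thus sees $S_{\mathbf k}$ at $\theta=-1,0,1$, whereas the critical exponent sees it at $\theta=s$. We need two vectors whose functions agree at $-1,0,1$ and at no other positive $\theta$. Their difference is an exponential sum, and the number of its zeros is limited by the number of its terms.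

\begin{lemma}\label{lem:expsum}
Let $\lambda_1,\dots,\lambda_l$ be distinct real numbers and let $c_1,\dots,c_l$ be real numbers, not all zero. Then $F(\theta)=\sum_jc_je^{\lambda_j\theta}$ has at most $l-1$ real zeros, counted with multiplicity.
\end{lemma}

\begin{proof}
Induction on $l$; the case $l=1$ is immediate. The function $G=e^{-\lambda_l\theta}F$ has the same zeros and multiplicities as $F$, and $G'$ is a sum of the same kind with $l-1$ terms. If $G'\equiv0$, then $G$ is a nonzero constant. Otherwise $G'$ has at most $l-2$ zeros, and by Rolle's theorem $G$ has at most one more.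
\end{proof}

Three prescribed zeros therefore require at least four different entries, and with exactly four entries there is no further zero. For the entries $1,2,3,6$ the conditions $\sum c_j=\sum jc_j=\sum c_j/j=0$ are solved by $(c_1,c_2,c_3,c_6)=(-1,5,-5,1)$. So one vector should contain five entries $3$ and one entry $1$ where the other contains five entries $2$ and one entry $6$. Adding an entry $1$ at both ends we get $L=8$ and
\begin{equation}\label{eq:ab}
\mathbf a=(1,3,3,3,3,3,1,1),\qquad\mathbf b=(1,2,2,2,2,2,6,1).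
\end{equation}

\begin{lemma}\label{lem:F}
We have $S_{\mathbf a}(-1)=S_{\mathbf b}(-1)=18$ and $S_{\mathbf a}(1)=S_{\mathbf b}(1)=\frac{14}3$. The function $F=S_{\mathbf b}-S_{\mathbf a}$ is positive on $(0,1)$ and negative on $(1,\infty)$.
\end{lemma}

\begin{proof}
We have $S_{\mathbf a}(\theta)=3+5\cdot3^{-\theta}$ and $S_{\mathbf b}(\theta)=2+5\cdot2^{-\theta}+6^{-\theta}$. At $\theta=-1$ these are $3+15$ and $2+10+6$, at $\theta=0$ both are $8$, and at $\theta=1$ they are $3+\frac53$ and $2+\frac52+\frac16$. So $F(\theta)=-1+5\cdot2^{-\theta}-5\cdot3^{-\theta}+6^{-\theta}$ vanishes at $-1,0,1$. By Lemma~\ref{lem:expsum} these are all its zeros and they are simple. Since $F(\theta)\to-1$ as $\theta\to\infty$, $F$ is negative on $(1,\infty)$, and it changes sign at $1$.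
\end{proof}

\begin{example}\label{ex:hand}
Take a total increment $\delta=1$. For $p=2$ the optimal increments are proportional to $1/k_i$. On $\mathbf a$ they are $\frac3{14}$ across a single edge and $\frac1{14}$ across a triple one, with energy $(3\cdot9+15\cdot1)/14^2=\frac3{14}$. On $\mathbf b$ they are $\frac6{28},\frac3{28},\frac1{28}$ across bundles of $1,2,6$ edges, with energy $(2\cdot36+10\cdot9+6\cdot1)/28^2=\frac3{14}$. The quadratic energy does not distinguish the two necklaces. For $p=\frac32$ we have $s=2$ and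
\[
S_{\mathbf a}(2)=3+\tfrac59=\tfrac{64}{18},\qquad S_{\mathbf b}(2)=2+\tfrac54+\tfrac1{36}=\tfrac{59}{18}.
\]
The optimal increments now concentrate on the single edges (on $\mathbf a$ they are $\frac9{32}$ and $\frac1{32}$), and $\mathbf a$ has three single edges while $\mathbf b$ has two. The least energies are $(18/64)^{1/2}<(18/59)^{1/2}$, and the predicted critical exponents differ by $\frac{p-1}p\log_8\frac{64}{59}=\frac13\log_8\frac{64}{59}$.
\end{example}

On the limit spaces $\sigma_p^*=\sigma_p^\#$, so they cannot refute the third equality in \eqref{eq:question}. A product does: if the factors have critical exponents $\kappa_1<\kappa_2$ and $\kappa_1<\sigma<\kappa_2$, then the Besov space of the product contains non-constant functions of the second variable, but its continuous members do not depend on the first.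

\section{The case $p=2$ and the universal bounds}\label{sec:general}

Let $M$ satisfy $\mathrm{HK}(\alpha,\beta)$ with the form $(\mathcal E,\mathcal F)$. For $u\in L^2$ and $0<t<R_0^\beta$ put
\[
I_t(u)=\iint p_t(x,y)\,(u(x)-u(y))^2\,d\mu(x)\,d\mu(y),\qquad J_t(u)=\frac{I_t(u)}{2t}.
\]
Symmetry and $P_t1\le1$ show that $I_t(u)\le4\|u\|_2^2$, and expanding the square gives
\begin{equation}\label{eq:Jt}
\frac1t(u-P_tu,u)=J_t(u)+\frac1t\int(1-P_t1)\,u^2\,d\mu\ \ge\ J_t(u).
\end{equation}
If $R_0<\infty$, then $\mu(M)<\infty$: for a fixed $t<R_0^\beta$ the lower bound in \eqref{eq:hk} gives $p_t\ge c>0$ on $M\times M$, while $\int p_t(x,y)\,d\mu(y)\le1$ for a.e.\ $x$.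

To show that a function with too little oscillation at small scales is constant we want $J_t(u)$ to increase as $t\downarrow0$. If $P_t1=1$, this follows from \eqref{eq:Jt} and the spectral theorem. Definition~\ref{def:hk} does not contain this assumption, so we prove monotonicity along dyadic times directly.

\begin{lemma}\label{lem:dyadic}
If $u\in L^2$ and $2t<R_0^\beta$, then $J_{2t}(u)\le J_t(u)$.
\end{lemma}

\begin{proof}
We have $I_{2t}(u)=\iiint p_t(x,z)p_t(z,y)(u(x)-u(y))^2$. Write $u(x)-u(y)=\xi+\zeta$ with $\xi=u(x)-u(z)$ and $\zeta=u(z)-u(y)$. In the term with $\xi^2$ the integral over $y$ gives the factor $P_t1(z)\le1$, so this term is at most $I_t(u)$, and so is the term with $\zeta^2$. The cross term converges absolutely since $2|\xi\zeta|\le\xi^2+\zeta^2$, and by symmetry of $p_t$ it equals $-2\int A(z)^2\,d\mu(z)\le0$, where $A(z)=\int p_t(z,x)(u(x)-u(z))\,d\mu(x)$. Hence $I_{2t}(u)\le2I_t(u)$.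
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
By Lemma~\ref{lem:basic} it suffices to show $\sigma_2^*\ge\beta/2$ and $\sigma_2^\#\le\beta/2$.

Let $u\in\mathcal F$, $0<r<R_0$ and $t=r^\beta$. On $\{d(x,y)<r\}$ the lower bound in \eqref{eq:hk} gives $p_t\ge C_1e^{-c_1}r^{-\alpha}$, so $J_t(u)\ge c\,\Phi_2^{\beta/2}(u,r)$. By \eqref{eq:spectral} and \eqref{eq:Jt}, $J_t(u)\le\mathcal E(u)$. Thus $\mathcal F\subset B^{\beta/2}_{2,\infty}$, and $\mathcal F\cap C_c(M)$ is dense in $C_c(M)$ because the form is regular; this is the only use of regularity. Hence $\sigma_2^*\ge\beta/2$.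

Let $u\in B^\sigma_{2,\infty}$ with $\sigma>\beta/2$. We claim that $I_t(u)=o(t)$ as $t\to0$. Cover $\{d(x,y)<R_0/2\}$ by the set $\{d<t^{1/\beta}\}$ and the annuli $\{2^{j-1}t^{1/\beta}\le d<2^jt^{1/\beta}\}$, $j\ge1$; only indices with $2^jt^{1/\beta}<R_0$ are needed, so the Besov condition is available at the radii $2^jt^{1/\beta}$. By the upper bound in \eqref{eq:hk}, these pairs contribute to $I_t(u)$ at most
\[
Ct^{-\alpha/\beta}\sum_{j\ge0}e^{-c\,2^{j\beta/(\beta-1)}}\big(2^jt^{1/\beta}\big)^{2\sigma+\alpha}\le Ct^{2\sigma/\beta}=o(t).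
\]
If $R_0<\infty$, the pairs with $d\ge R_0/2$ contribute at most $Ct^{-\alpha/\beta}e^{-ct^{-1/(\beta-1)}}\mu(M)\|u\|_2^2=o(t)$. This proves the claim. For fixed $t<R_0^\beta$, Lemma~\ref{lem:dyadic} gives $J_t(u)\le J_{2^{-n}t}(u)\to0$. Since $p_t>0$, we have $u(x)=u(y)$ for a.e.\ pair, so $u$ is a.e.\ constant.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:universal}]
Let $p<q$. If $u\in B^\sigma_{p,\infty}$ is bounded, then $u\in L^q$, and $|u(x)-u(y)|^q\le(2\|u\|_\infty)^{q-p}|u(x)-u(y)|^p$ gives
\begin{equation}\label{eq:bounded}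
B^\sigma_{p,\infty}\cap L^\infty\subset B^{p\sigma/q}_{q,\infty}.
\end{equation}
Hence $q\sigma_q^*\ge p\sigma_p^*$. If $u\in L^q$ and $S$ is a set of finite measure outside of which $u$ vanishes, the pairs with $d(x,y)<r$ and $u(x)\neq u(y)$ have measure at most $C\mu(S)r^\alpha$, and H\"older's inequality gives $u\in L^p$ and
\begin{equation}\label{eq:holderpq}
\Phi_p^\sigma(u,r)\le r^{-p\sigma-\alpha}\big(r^{q\sigma+\alpha}\Phi_q^\sigma(u,r)\big)^{p/q}\big(C\mu(S)r^\alpha\big)^{1-p/q}=C\,\Phi_q^\sigma(u,r)^{p/q}.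
\end{equation}
So $B^\sigma_{q,\infty}\cap C_c(M)\subset B^\sigma_{p,\infty}$ and $\sigma_p^*\ge\sigma_q^*$. Comparison with $\sigma_2^*=\beta/2$ gives $\beta/p\le\sigma_p^*\le\beta/2$ for $p\ge2$ and $\sigma_p^*\ge\beta/2$ for $p\le2$, and $\sigma_p^*\ge1$ is in Lemma~\ref{lem:basic}. Let $p<2$ and let $u\in B^\sigma_{p,\infty}$ be non-constant. For large $T$ the truncation $(u\wedge T)\vee(-T)$ is non-constant; it lies in $B^\sigma_{p,\infty}$, hence in $B^{p\sigma/2}_{2,\infty}$ by \eqref{eq:bounded}. So $p\sigma/2\le\sigma_2^\#=\beta/2$. If $M$ is bounded and $p\ge2$, then \eqref{eq:holderpq} with $S=M$ gives $B^\sigma_{p,\infty}\subset B^\sigma_{2,\infty}$, so $\sigma_p^\#\le\beta/2$.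
\end{proof}

\section{Necklace spaces}\label{sec:necklace}

We allow the vector to change from level to level; this freedom produces $M_{\mathbf{ab}}$ and all the spaces of Theorem~\ref{thm:range}. Let $\mathbf k^{(1)},\mathbf k^{(2)},\dots$ be vectors of length $L$ taken from a finite set, let $K$ be the largest entry, and put
\[
S_n(\theta)=\prod_{j\le n}S_{\mathbf k^{(j)}}(\theta),\qquad N_n=S_n(-1),\qquad R_n=S_n(1),\qquad\rho_{p,n}=S_n(s)^{p-1},
\]
so that $\rho_{2,n}=R_n$. We assume that for some $\alpha,\gamma$ and all $n$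
\begin{equation}\label{eq:H}
C^{-1}L^{n\alpha}\le N_n\le CL^{n\alpha},\qquad C^{-1}L^{n\gamma}\le R_n\le CL^{n\gamma},
\end{equation}
and set $\beta=\alpha+\gamma$. Since $k_1=k_L=1$, we have $S_{\mathbf k}(\theta)\ge2$ for all $\theta$, and $S_{\mathbf k}(-1)\ge L$. Therefore $\alpha\ge1$, $\gamma>0$, $\beta>1$, and
\begin{equation}\label{eq:growth}
\rho_{p,j}\ge2^{(p-1)(j-n)}\rho_{p,n}\qquad(j\ge n).
\end{equation}

\subsection{The metric space}

Let $G_0$ be one oriented edge from a vertex $0$ to a vertex $1$. The graph $G_n$ arises from $G_{n-1}$ by replacing each edge $e$, oriented from $e^-$ to $e^+$, by a copy of the necklace of $\mathbf k^{(n)}$ with $v_0(e)=e^-$, $v_L(e)=e^+$ and new vertices $v_1(e),\dots,v_{L-1}(e)$. The edges of this copy are the \emph{children} of $e$, and we write $e'\subset e$ if $e'$ is $e$ or a descendant of $e$. Let $V_n$ and $E_n$ be the sets of vertices and edges of $G_n$; then $|E_n|=N_n$ and $V_n\subset V_{n+1}$. Put $V_*=\bigcup_nV_n$.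

Give the edges of $E_n$ length $L^{-n}$ and let $d_n$ be the path metric on $V_n$. Then $d_{n+1}=d_n$ on $V_n$. Each edge of $G_n$ can be replaced by a path of $L$ children, so $d_{n+1}\le d_n$. Conversely, cut a path in $G_{n+1}$ between points of $V_n$ at its visits to $V_n$. Each piece consists of children of one $e\in E_n$ and either returns to its starting point or joins $e^-$ and $e^+$ using at least $L$ edges, so $d_{n+1}\ge d_n$. Let $d$ be the resulting metric on $V_*$ and let $M$ be the completion. Distinct points of $V_n$ are at distance at least $L^{-n}$.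

Because $k_1=k_L=1$, if $v$ is an endpoint of $e$, then exactly one child of $e$ has the endpoint $v$. Hence the degree of a vertex never changes after its creation: it is $1$ for the vertices $0$ and $1$, and $k_i+k_{i+1}\le2K$ for a new vertex. For $e,e'\in E_n$ write $e\sim e'$ if $e=e'$ or $e$ and $e'$ have a common endpoint. Each $e$ has at most $4K$ such neighbors $e'$.

For $e\in E_n$ let $V_*(e)$ be the set of endpoints of the edges $e'\subset e$. The \emph{cell} $M_e$ is the closure of $V_*(e)$ in $M$, and $n$ is its level. Since $V_*$ is the finite union of the sets $V_*(e)$, $e\in E_n$, we have $M=\bigcup_{e\in E_n}M_e$.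

\begin{lemma}\label{lem:geometry}
\begin{itemize}
\item[(a)] $\operatorname{diam}M_e\le L^{-n}$ for $e\in E_n$. The space $M$ is compact and geodesic, and $\operatorname{diam}M=d(0,1)=1$.
\item[(b)] If $e\ne e'$ in $E_n$, then $M_e\cap M_{e'}\subset\{e^-,e^+\}\cap\{e'^-,e'^+\}$. Also $M_e\cap V_n=\{e^-,e^+\}$.
\item[(c)] If $e,e'\in E_n$, $x\in M_e$, $y\in M_{e'}$ and $d(x,y)<L^{-n}$, then $e\sim e'$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Every $e'\subset e$ in $E_m$ lies on a path of $L^{m-n}$ edges of $G_m$ from $e^-$ to $e^+$: take such a path through the parent of $e'$ and replace each of its edges by $L$ children, choosing $e'$ among them. Hence $d(x,e^-)+d(x,e^+)\le L^{-n}$ on $V_*(e)$, and by continuity on $M_e$. For $x,y\in M_e$ the routes via $e^-$ and via $e^+$ have total length at most $2L^{-n}$, so $d(x,y)\le L^{-n}$. Thus $M$ is complete and totally bounded, hence compact, and $\operatorname{diam}M\le1=d(0,1)$. For $x,y\in V_*$ and large $m$, a shortest path in $G_m$ has a vertex $z_m$ with $d(x,z_m)+d(z_m,y)=d(x,y)$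 and $|d(x,z_m)-\frac12d(x,y)|\le L^{-m}$; a limit point of $(z_m)$ is a midpoint of $x$ and $y$. For general $x,y$, a limit point of midpoints of approximating pairs is a midpoint. In a complete space in which all pairs have midpoints, repeated bisection produces a geodesic between any two points.

(b) Let $e\ne e'$ in $E_n$. New vertices are created inside one edge only, so $V_*(e)\cap V_*(e'')\subset\{e^-,e^+\}$ for every $e''\ne e$ in $E_n$. Let $x\in V_*(e)$ and $y\in V_*(e')$, and take a shortest path from $x$ to $y$ in some $G_m$. If the path stays in $V_*(e)$, then $y\in\{e^-,e^+\}$. Otherwise the first edge that leaves $V_*(e)$ descends from some $e''\ne e$, so it starts at $e^-$ or $e^+$. In both cases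
\begin{equation}\label{eq:gate}
d(x,y)=\min_{v\in\{e^-,e^+\}}\big(d(x,v)+d(v,y)\big),
\end{equation}
and by continuity \eqref{eq:gate} holds for $x\in M_e$, $y\in M_{e'}$. With $x=y$ it shows that a point of $M_e\cap M_{e'}$ is an endpoint of $e$, and by symmetry of $e'$. A vertex $v\in V_n\cap M_e$ is an endpoint of some $e''\in E_n$; either $e''=e$ or $v\in M_e\cap M_{e''}$.

(c) Let $e\ne e'$. Choose $v$ attaining the minimum in \eqref{eq:gate} and apply \eqref{eq:gate} again to $y\in M_{e'}$ and $v\in M_e$. This gives an endpoint $v'$ of $e'$ with $d(x,y)=d(x,v)+d(v,v')+d(v',y)$. So $d(v,v')<L^{-n}$, which forces $v=v'$.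
\end{proof}

\subsection{The measure}

Let $\mathcal W$ be the compact space of sequences $(e_n)_{n\ge0}$ in which $e_n\in E_n$ and $e_{n+1}$ is a child of $e_n$, and let $\nu$ be the probability measure on $\mathcal W$ under which all children are equally likely, so that $\nu(e_n=e)=1/N_n$ for $e\in E_n$. By Lemma~\ref{lem:geometry}(a), $\bigcap_nM_{e_n}$ is a single point $\pi((e_n))$ and $\pi$ is continuous. Let $\mu$ be the image of $\nu$ under $\pi$.

\begin{lemma}\label{lem:measure}
$\mu(V_*)=0$, $\mu(M_e)=1/N_n$ for $e\in E_n$, and $C^{-1}r^\alpha\le\mu(B(x,r))\le Cr^\alpha$ for $x\in M$, $0<r\le1$.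
\end{lemma}

\begin{proof}
If $v\in V_m$, the cells of level $m$ that contain $v$ are those of the at most $2K$ edges at $v$, by Lemma~\ref{lem:geometry}(b). So $\mu(\{v\})\le2K/N_m\to0$. The set $\pi^{-1}(M_e)$ contains $\{e_n=e\}$, and its other points are mapped to $e^\pm$; hence $\mu(M_e)=1/N_n$. Let $L^{-n}<r\le L^{-n+1}$ with $n\ge1$. The ball $B(x,r)$ contains a cell of level $n$ through $x$, and by Lemma~\ref{lem:geometry}(c) it is covered by the at most $4K$ neighbors of a cell of level $n-1$ through $x$. So $N_n^{-1}\le\mu(B(x,r))\le4KN_{n-1}^{-1}$, and the first half of \eqref{eq:H} applies.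
\end{proof}

We call $(M,d,\mu)$ the \emph{necklace space} of the sequence $(\mathbf k^{(n)})$. Distinct cells of one level overlap in a null set.

\begin{remark}\label{rem:ends}
The condition $k_1=k_L=1$ keeps the geometry uniform. If $k_1=2$ at every level, then $2^n$ edges of $G_n$ meet at the vertex $0$, whereas a vertex created at level $n$ meets at most $2K$ of them, and balls of one radius are no longer comparable. The finiteness of the set of vectors is used only through $K<\infty$, and $L\ge4$ only through $3L^{-1}<1$ in Section~\ref{sec:exponents}.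
\end{remark}

\subsection{The $p$-energy}

For a function $f$ on $V_n$ and $e\in E_n$ put $df(e)=f(e^+)-f(e^-)$. For $f$ on $V_*$, $e\in E_n$ and $m\ge n$ put
\[
\mathcal E^m_{p,e}(f)=\rho_{p,m}\sum_{e'\in E_m,\ e'\subset e}|df(e')|^p,\qquad\mathcal E^m_p(f)=\rho_{p,m}\sum_{e'\in E_m}|df(e')|^p .
\]
The factor $\rho_{p,m}$ is chosen to compensate the loss in Lemma~\ref{lem:holder}. Indeed, for $e'\in E_m$, $\mathbf k=\mathbf k^{(m+1)}$ and $\delta_i=f(v_i(e'))-f(v_{i-1}(e'))$, that lemma and $\rho_{p,m+1}=\rho_{p,m}S_{\mathbf k}(s)^{p-1}$ give $\rho_{p,m+1}\sum_ik_i|\delta_i|^p\ge\rho_{p,m}|df(e')|^p$. Summing over $e'$,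
\begin{equation}\label{eq:monotone}
\mathcal E^m_{p,e}(f)\le\mathcal E^{m+1}_{p,e}(f),\qquad\mathcal E^m_p(f)\le\mathcal E_p^{m+1}(f),
\end{equation}
with equality if $\delta_i=df(e')\,k_i^{-s}/S_{\mathbf k}(s)$ for all $e'\in E_m$ and all $i$. Let $\mathcal E_{p,e}(f)$ and $\mathcal E_p(f)$ be the increasing limits as $m\to\infty$; then $\mathcal E_p(f)=\sum_{e\in E_n}\mathcal E_{p,e}(f)$ for every $n$. Since $\rho_{p,m}$ grows geometrically, finite energy forces the increments along edges to decay geometrically, and this controls the oscillation on cells.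

\begin{lemma}\label{lem:osc}
For $f:V_*\to\mathbb R$ and $e\in E_n$ we have $\operatorname{osc}_{V_*(e)}f\le C\rho_{p,n}^{-1/p}\mathcal E_{p,e}(f)^{1/p}$ with $C=C(L,p)$.
\end{lemma}

\begin{proof}
Let $x\in V_*(e)$ be an endpoint of $e_m\in E_m$, where $e=e_n\supset e_{n+1}\supset\dots\supset e_m$ and $e_j\in E_j$. The point $e_j^-$ is some $v_i(e_{j-1})$ with $i<L$, so it is joined to $e_{j-1}^-$ by fewer than $L$ edges of $E_j$ inside $e$, and $x$ is joined to $e_m^-$ by at most one edge of $E_m$ inside $e$. Each edge $e'\subset e$ of $E_j$ has $|df(e')|\le(\rho_{p,j}^{-1}\mathcal E_{p,e}(f))^{1/p}$. By \eqref{eq:growth},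
\[
|f(x)-f(e^-)|\le L\sum_{j\ge n}\rho_{p,j}^{-1/p}\mathcal E_{p,e}(f)^{1/p}\le L\,\rho_{p,n}^{-1/p}\mathcal E_{p,e}(f)^{1/p}\sum_{i\ge0}2^{-(p-1)i/p}.\qedhere
\]
\end{proof}

If $x,y\in V_*$ and $d(x,y)<L^{-n}$, then $x\in V_*(e)$, $y\in V_*(e')$ with $e\sim e'$ in $E_n$, and so $|f(x)-f(y)|\le2C\rho_{p,n}^{-1/p}\mathcal E_p(f)^{1/p}$. Hence a function with $\mathcal E_p(f)<\infty$ is uniformly continuous and extends to $M$, and Lemma~\ref{lem:osc} holds with $M_e$ in place of $V_*(e)$. Let $\mathcal F_p=\{f\in C(M):\mathcal E_p(f)<\infty\}$.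

Given $g$ on $V_n$, extend it to $V_{n+1},V_{n+2},\dots$ by the equality rule in \eqref{eq:monotone}. The result $\hat g$, the \emph{$p$-optimal extension} of $g$, satisfies $\mathcal E_p(\hat g)=\rho_{p,n}\sum_{e\in E_n}|dg(e)|^p<\infty$, so $\hat g\in\mathcal F_p$. The rule interpolates monotonically along each necklace, so on $M_e$, $e\in E_n$, the values of $\hat g$ lie between $g(e^-)$ and $g(e^+)$.

\begin{lemma}\label{lem:dense}
$\mathcal F_p$ is uniformly dense in $C(M)$.
\end{lemma}

\begin{proof}
For $f\in C(M)$ let $f_n$ be the $p$-optimal extension of $f|_{V_n}$. Then $\|f_n-f\|_\infty\le\max_{e\in E_n}\operatorname{osc}_{M_e}f\to0$.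
\end{proof}

\section{The critical exponents of a necklace space}\label{sec:exponents}

\begin{proposition}\label{prop:exponents}
Let $M$ be the necklace space of a sequence satisfying \eqref{eq:H}, and suppose that $y_p=\lim_n\frac1n\log_LS_n(s)$ exists. Then
\[
\sigma_p^*(M)=\sigma_p^\#(M)=\sigma_p:=\frac{\alpha+(p-1)\,y_p}p .
\]
\end{proposition}

\begin{proof}
By definition $\rho_{p,n}=L^{n(p\sigma_p-\alpha)+o(n)}$, and $y_p\ge\log_L2>0$, so $p\sigma_p>\alpha$. By Lemma~\ref{lem:basic} it suffices to prove $\sigma_p^*\ge\sigma_p$ and $\sigma_p^\#\le\sigma_p$.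

\emph{Finite energy implies Besov regularity.} Let $f\in\mathcal F_p$, $\sigma<\sigma_p$ and $L^{-n-1}<r\le L^{-n}$. If $d(x,y)<r$, then $(x,y)\in M_e\times M_{e'}$ with $e\sim e'$ in $E_n$, and $|f(x)-f(y)|^p\le2^{p-1}\big((\operatorname{osc}_{M_e}f)^p+(\operatorname{osc}_{M_{e'}}f)^p\big)$. Each product has measure $N_n^{-2}$ and each cell has at most $4K$ neighbors, so by Lemma~\ref{lem:osc}
\[
\Phi_p^\sigma(f,r)\le CL^{n(p\sigma+\alpha)}N_n^{-2}\sum_{e\in E_n}(\operatorname{osc}_{M_e}f)^p\le CL^{n(p\sigma-\alpha)}\rho_{p,n}^{-1}\mathcal E_p(f)=CL^{-np(\sigma_p-\sigma)+o(n)}\mathcal E_p(f),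
\]
which is bounded in $n$. So $\mathcal F_p\subset B^\sigma_{p,\infty}$, and Lemma~\ref{lem:dense} gives $\sigma_p^*\ge\sigma_p$.

\emph{Higher regularity forces zero energy.} Let $u\in B^\sigma_{p,\infty}$ with $\sigma>\sigma_p$. We want to show that the energies $\mathcal E^n_p$ of $u$ tend to $0$ and conclude by monotonicity. But $u$ is only defined a.e.\ and $V_*$ is a null set, so $u$ must first be given values at the vertices. We use means over the cells that shrink to a vertex; they converge because $\eta:=p\sigma-\alpha>0$.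

Let $u_e$ be the mean of $u$ over $M_e$, and let $n\ge1$, so that $3L^{-n}<1$. For $e\sim e'$ in $E_n$, Jensen's inequality gives $|u_e-u_{e'}|^p\le N_n^2\iint_{M_e\times M_{e'}}|u(x)-u(y)|^p$. The sets $M_e\times M_{e'}$ overlap in null sets and $d\le2L^{-n}$ on them, so
\begin{equation}\label{eq:neighbors}
\sum_{e\sim e'}|u_e-u_{e'}|^p\le N_n^2\iint_{d(x,y)<3L^{-n}}|u(x)-u(y)|^p\le CL^{2n\alpha}L^{-n(p\sigma+\alpha)}=CL^{-n\eta}.
\end{equation}
For $e'\in E_{n+1}$ with parent $e$, the sets $M_{e'}\times M_e$ also overlap in null sets (their first factors do), $d\le L^{-n}$ on them, and they have measure $(N_nN_{n+1})^{-1}\ge cL^{-2n\alpha}$. The same computation gives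
\begin{equation}\label{eq:parents}
\sum_{e'\in E_{n+1}}|u_{e'}-u_{\text{parent of }e'}|^p\le CL^{-n\eta}.
\end{equation}

Let $v$ be an endpoint of $e\in E_n$ and let $e=e_n\supset e_{n+1}\supset\cdots$ be the unique descendants with endpoint $v$. By \eqref{eq:parents}, $|u_{e_{m+1}}-u_{e_m}|\le CL^{-m\eta/p}$, so $\tilde u(v)=\lim_mu_{e_m}$ exists. If $(e'_m)$ is another such chain for $v$, then $e_m\sim e_m'$, so by \eqref{eq:neighbors} the limit is the same. Fix a sign and take $v=e^\pm$ for every $e\in E_n$. For different $e$ the edges $e_{m+1}$ are different, so Minkowski's inequality in $\ell^p(E_n)$, applied to $\tilde u(e^\pm)-u_e=\sum_{m\ge n}(u_{e_{m+1}}-u_{e_m})$, and \eqref{eq:parents} give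
\begin{equation}\label{eq:trace}
\Big(\sum_{e\in E_n}|\tilde u(e^\pm)-u_e|^p\Big)^{1/p}\le\sum_{m\ge n}CL^{-m\eta/p}\le CL^{-n\eta/p}.
\end{equation}
Writing $d\tilde u(e)=(\tilde u(e^+)-u_e)-(\tilde u(e^-)-u_e)$, we get $\mathcal E_p^n(\tilde u)\le C\rho_{p,n}L^{-n\eta}=CL^{-np(\sigma-\sigma_p)+o(n)}\to0$. By \eqref{eq:monotone}, $\mathcal E^n_p(\tilde u)=0$ for all $n$, and since $G_n$ is connected, $\tilde u$ is a constant $c_0$ on $V_*$. By \eqref{eq:trace}, $\max_{e\in E_n}|u_e-c_0|\to0$. The functions $\sum_{e\in E_n}u_e1_{M_e}$ are the conditional expectations of $u$ with respect to the increasing partitions into cells, whose diameters tend to $0$; by the martingale convergence theorem they converge to $u$ in $L^p$. Hence $u=c_0$ a.e.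
\end{proof}

\begin{example}\label{ex:interval}
For the constant sequence $\mathbf k=(1,\dots,1)$ the graph $G_n$ is a path with $L^n$ edges, $M=[0,1]$ with Lebesgue measure, and $S_{\mathbf k}\equiv L$. So $\alpha=\gamma=y_p=1$, $\beta=2$, and $\sigma_p=1$ for all $p$. For a general sequence and $p=2$, \eqref{eq:H} gives $y_2=\gamma$ and $\sigma_2=\beta/2$, in agreement with Theorem~\ref{thm:main}(a) and the next proposition.
\end{example}

\section{The heat kernel of a necklace space}\label{sec:heat}

\begin{proposition}\label{prop:heat}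
The necklace space of a sequence satisfying \eqref{eq:H} satisfies $\mathrm{HK}(\alpha,\beta)$ with $\beta=\alpha+\gamma$.
\end{proposition}

Condition (a) is Lemma~\ref{lem:measure}. For (b) let $\mathcal E=\mathcal E_2$ and $\mathcal F=\mathcal F_2$, with $\mathcal E(f,g)=\lim_nR_n\sum_{e\in E_n}df(e)\,dg(e)$; the limit exists by polarization. The whole proof rests on one inequality, which is where the second half of \eqref{eq:H} enters: for $f\in\mathcal F$,
\begin{equation}\label{eq:resistance}
|f(x)-f(y)|^2\le Cd(x,y)^\gamma\,\mathcal E(f),\qquad\|f\|_\infty^2\le C\mathcal E_1(f).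
\end{equation}
For the first bound take $n$ with $L^{-n-1}\le d(x,y)<L^{-n}$ (and $n=0$ if $d(x,y)=1$); then $x,y$ lie in neighboring cells of level $n$, and Lemma~\ref{lem:osc} gives $|f(x)-f(y)|^2\le CR_n^{-1}\mathcal E(f)\le CL^{-n\gamma}\mathcal E(f)$. For the second, $\mu(M)=1$, so $|f(y)|\le\|f\|_2$ for some $y$. Inequality \eqref{eq:resistance} makes point evaluations bounded on $\mathcal F$. It removes all exceptional sets, and it makes the heat kernel and the Green functions H\"older continuous, which reduces their estimates to the diagonal. The exponential decay in \eqref{eq:hk} needs more, namely the time the associated diffusion takes to leave a ball.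

\subsection{The form, the process and the kernel}\label{subsec:form}

\emph{The form.} Since $\mu$ has full support, $\mathcal F\subset C(M)\subset L^2$. Let $(f_j)$ be $\mathcal E_1$-Cauchy. By \eqref{eq:resistance} it converges uniformly to some $f$, and $\mathcal E_2^n(f-f_j)=\lim_l\mathcal E_2^n(f_l-f_j)\le\liminf_l\mathcal E(f_l-f_j)$ for every $n$. So $f\in\mathcal F$ and $\mathcal E(f-f_j)\to0$: the form is closed. If $T:\mathbb R\to\mathbb R$ is $1$-Lipschitz, then $|d(T\circ f)(e)|\le|df(e)|$ on every edge, so $\mathcal E(T\circ f)\le\mathcal E(f)$; in particular the form is Markovian. By Lemma~\ref{lem:dense} it is densely defined and regular. It is strongly local, meaning that $\mathcal E(f,g)=0$ if $f$ is constant on an open set $W\supset\operatorname{supp}g$: when $L^{-n}$ is smaller than the distance from $\operatorname{supp}g$ to $M\setminus W$, every $e\in E_n$ with $dg(e)\ne0$ has both endpoints in $W$, so $df(e)=0$. Finally $\mathcal E(1)=0$, so $H1=0$ and $P_t1=1$.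

\emph{The process.} For $f\in L^2$ we have $P_tf\in\mathcal F$, and $P_tf$ always denotes the continuous version. Thus $P_t$ acts on $C(M)$ as a positive contraction with $P_t1=1$. For $f\in\mathcal F$, \eqref{eq:spectral} and \eqref{eq:resistance} give $P_tf\to f$ uniformly as $t\to0$, and by density this holds for all $f\in C(M)$. A semigroup with these properties (a conservative Feller semigroup) is the transition semigroup of a Hunt process $X=(X_t,\mathbb P_x)$, in particular of a strong Markov process with right-continuous paths, started from every $x\in M$, with $\mathbb E_xf(X_t)=P_tf(x)$ for all $x$ and all $f\in C(M)$. It is $\mu$-symmetric with Dirichlet form $(\mathcal E,\mathcal F)$.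

The theory of such processes holds up to exceptional sets, which are the sets of capacity zero. Recall that the capacity of an open set $W$ is $\inf\{\mathcal E_1(f):f\in\mathcal F,\ f\ge1\text{ a.e.\ on }W\}$, that the capacity of an arbitrary set is the infimum over the open sets containing it, that ``quasi-everywhere'' means ``outside a set of capacity zero,'' and that $f$ is quasi-continuous if for every $\varepsilon>0$ its restriction to the complement of some open set of capacity less than $\varepsilon$ is continuous. In our case a competitor $f$ for a nonempty open set has $\|f\|_\infty\ge1$, so by \eqref{eq:resistance} every nonempty set has capacity at least $c>0$. Therefore ``quasi-everywhere'' means ``everywhere'' and ``quasi-continuous'' means ``continuous.'' We use two facts.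
\begin{itemize}
\item[(F1)] A regular Dirichlet form is local if and only if the paths are continuous up to the lifetime for quasi-every starting point \cite[\S4.5]{FOT}. So $X$ has continuous paths $\mathbb P_x$-a.s.\ for every $x$.
\item[(F2)] Let $U$ be open, $\tau_U=\inf\{t>0:X_t\notin U\}$ and $\mathcal F_U=\{f\in\mathcal F:f=0\text{ on }M\setminus U\}$. For $\lambda>0$ the function $h_\lambda(y)=\mathbb E_y\int_0^{\tau_U}e^{-\lambda t}\,dt$ is quasi-continuous, belongs to $\mathcal F_U$, and satisfies $\mathcal E(h_\lambda,f)+\lambda(h_\lambda,f)=\int f\,d\mu$ for $f\in\mathcal F_U$ \cite[\S4.4]{FOT}. This is the resolvent equation for the part of $X$ on $U$.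
\end{itemize}

\emph{The kernel.} By \eqref{eq:resistance} and \eqref{eq:spectral}, $|P_tf(x)|\le C_t\|f\|_2$. So $P_tf(x)=(\kappa_{t,x},f)$ with $\|\kappa_{t,x}\|_2\le C_t$, and $\kappa_{t,x}\ge0$ a.e.\ by positivity. From $P_{t+t'}f(x)=(\kappa_{t,x},P_{t'}f)$ we get $\kappa_{t+t',x}=P_{t'}\kappa_{t,x}$ in $L^2$. Define
\[
p_t(x,y)=P_{t/2}\kappa_{t/2,x}(y)=(\kappa_{t/2,x},\kappa_{t/2,y}).
\]
Then $p_t(x,\cdot)\in\mathcal F$ is the continuous version of $\kappa_{t,x}$; $p_t$ is symmetric and nonnegative, $\int p_t(x,y)\,d\mu(y)=1$, $p_t(x,y)^2\le p_t(x,x)p_t(y,y)$, and by \eqref{eq:spectral}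
\begin{equation}\label{eq:kernelenergy}
\mathcal E(p_t(x,\cdot))\le\frac{\|\kappa_{t/2,x}\|_2^2}{et}=\frac{p_t(x,x)}{et}.
\end{equation}
The right side is bounded in $x$, so by \eqref{eq:resistance} $p_t$ is H\"older continuous in $y$ uniformly in $x$, and by symmetry jointly continuous. Both sides of $\kappa_{t+t',x}=P_{t'}\kappa_{t,x}$ have continuous versions, so $p_{t+t'}(x,y)=\int p_t(x,z)p_{t'}(z,y)\,d\mu(z)$ for all $x,y$. Also $\mathbb P_x(X_t\in dy)=p_t(x,y)\,d\mu(y)$ for every $x$.

\emph{The on-diagonal upper bound.} Let $0<t\le1$ and $r=t^{1/\beta}$. Since $p_t(x,\cdot)$ has integral $1$, there is $y\in B(x,r)$ with $p_t(x,y)\le\mu(B(x,r))^{-1}\le Cr^{-\alpha}$. By \eqref{eq:resistance}, \eqref{eq:kernelenergy} and $r^\gamma/t=r^{\gamma-\beta}=r^{-\alpha}$,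
\[
p_t(x,x)\le Cr^{-\alpha}+\big(Cr^{-\alpha}p_t(x,x)\big)^{1/2}\le Cr^{-\alpha}+\tfrac12p_t(x,x).
\]
Hence
\begin{equation}\label{eq:ondiag}
p_t(x,y)\le Ct^{-\alpha/\beta}\qquad(x,y\in M,\ 0<t\le1).
\end{equation}

\subsection{Exit times}

\begin{lemma}\label{lem:exit}
There are $0<c_*\le C_*$ such that for all $x\in M$, $0<r\le\frac12$ and $U=B(x,r)$
\[
\mathbb E_x\tau_U\ge c_*r^\beta,\qquad\mathbb E_y\tau_U\le C_*r^\beta\quad(y\in U).
\]
\end{lemma}

\begin{proof}
We express the mean exit time as the integral of the Green function of $U$, which is defined and estimated through the form alone.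

\emph{The Green function.} One of the points $0,1$ is at distance at least $\frac12$ from $x$, so on a geodesic to it there is $z$ with $d(x,z)=r$. Then $z\notin U$ and $d(y,z)<2r$ for $y\in U$, and \eqref{eq:resistance} gives
\begin{equation}\label{eq:FU}
f(y)^2\le Cr^\gamma\mathcal E(f)\qquad(f\in\mathcal F_U,\ y\in U).
\end{equation}
So $\mathcal E$ and $\mathcal E_1$ are comparable on the closed subspace $\mathcal F_U$, which is a Hilbert space under $\mathcal E$, and for $y\in U$ there is $g_y\in\mathcal F_U$ with $\mathcal E(g_y,f)=f(y)$ for all $f\in\mathcal F_U$. It is the unique minimizer of $Q(f)=\mathcal E(f)-2f(y)=\mathcal E(f-g_y)-\mathcal E(g_y)$ on $\mathcal F_U$. The function $|g_y|$ lies in $\mathcal F_U$ and $Q(|g_y|)\le Q(g_y)$, so $g_y\ge0$. Then $g_y\wedge g_y(y)$ lies in $\mathcal F_U$ and does not increase $Q$ either, so $g_y\le g_y(y)$. Moreover $g_y(y)=\mathcal E(g_y)$, and \eqref{eq:FU} gives $g_y(y)^2\le Cr^\gamma g_y(y)$. Thus $0\le g_y\le Cr^\gamma$.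

\emph{The formula for $\mathbb E_y\tau_U$.} By \eqref{eq:FU} there is $h\in\mathcal F_U$ with $\mathcal E(h,f)=\int f\,d\mu$ for $f\in\mathcal F_U$, and $h(y)=\mathcal E(g_y,h)=\int g_y\,d\mu$. Let $h_\lambda$ be as in (F2). Taking $f=h_\lambda$ there, $\mathcal E(h_\lambda)\le\int h_\lambda\,d\mu\le\|h_\lambda\|_\infty\le(C\mathcal E(h_\lambda))^{1/2}$, so $\mathcal E(h_\lambda)$ and $\|h_\lambda\|_\infty$ are bounded uniformly in $\lambda$. Subtracting the two equations with $f=h-h_\lambda$ gives $\mathcal E(h-h_\lambda)=\lambda(h_\lambda,h-h_\lambda)\to0$ as $\lambda\to0$. So $h_\lambda\to h$ uniformly, and by monotone convergence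
\[
\mathbb E_y\tau_U=h(y)=\int_Ug_y\,d\mu\le Cr^\gamma\mu(U)\le C_*r^\beta .
\]

\emph{The lower bound.} We need $g_x(x)\ge cr^\gamma$, and for this a function in $\mathcal F_U$ with value $1$ at $x$ and energy at most $Cr^{-\gamma}$. Take $n\ge1$ with $2L^{-n}<r\le2L^{-n+1}$ and $e\in E_n$ with $x\in M_e$. Let $f$ be the $2$-optimal extension of the function on $V_n$ equal to $1$ at $e^\pm$ and $0$ elsewhere. Then $f=1$ on $M_e$, and $f=0$ on $M_{e'}$ unless $e'\sim e$, in which case $M_{e'}$ lies within distance $2L^{-n}<r$ of $x$. So $f\in\mathcal F_U$, and $\mathcal E(f)\le4KR_n\le Cr^{-\gamma}$. The Cauchy--Schwarz inequality gives $1=\mathcal E(g_x,f)^2\le g_x(x)\mathcal E(f)$, so $r^\gamma\le Cg_x(x)$. By \eqref{eq:resistance}, for $d(x,y)\le\delta r$,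
\[
|g_x(x)-g_x(y)|^2\le C\delta^\gamma r^\gamma g_x(x)\le C\delta^\gamma g_x(x)^2\le\tfrac14g_x(x)^2
\]
if $\delta\in(0,1)$ is a small constant. Hence $\mathbb E_x\tau_U\ge\frac12g_x(x)\,\mu(B(x,\delta r))\ge c_*r^\beta$.
\end{proof}

The two-sided bound shows that the process stays in a ball of radius $r$ for a time of order $r^\beta$ with probability bounded below. To leave a ball much faster, it has to leave many smaller balls quickly, one after another.

\begin{lemma}\label{lem:tail}
For all $x\in M$, $t>0$ and $0<r\le\frac12$,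
\[
\mathbb P_x(\tau_{B(x,r)}\le t)\le C\exp\big(-c\,(r^\beta/t)^{1/(\beta-1)}\big).
\]
\end{lemma}

\begin{proof}
Let $\tau=\tau_{B(x,r)}$ and $\varepsilon=c_*/C_*\in(0,1]$. By the Markov property at time $T$ and Lemma~\ref{lem:exit}, $c_*r^\beta\le\mathbb E_x\tau\le T+\mathbb P_x(\tau>T)\,C_*r^\beta$, that is, $\mathbb P_x(\tau\le T)\le1-\varepsilon+T/(C_*r^\beta)$. Take $T=\frac14\varepsilon C_*r^\beta$ and a constant $A$ with $e^{-A\varepsilon C_*/4}\le\varepsilon/4$. Then
\begin{equation}\label{eq:laplace}
\mathbb E_xe^{-Ar^{-\beta}\tau}\le\mathbb P_x(\tau\le T)+e^{-Ar^{-\beta}T}\le1-\tfrac\varepsilon2=:q<1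
\end{equation}
for all $x$ and all $r\le\frac12$. Let $m\ge1$, $T_0=0$ and $T_{j+1}=\inf\{t'\ge T_j:d(X_{t'},X_{T_j})\ge r/m\}$. These times are finite by Lemma~\ref{lem:exit}, and $d(X_{T_{j+1}},X_{T_j})=r/m$ by path continuity (F1). For $T_j\le t'<T_{j+1}$ and $j<m$ we get $d(x,X_{t'})<(j+1)r/m\le r$, so $\tau\ge T_m$. With $\lambda=A(r/m)^{-\beta}$, the strong Markov property at $T_{m-1},\dots,T_1$ and \eqref{eq:laplace} for the radius $r/m$ give $\mathbb E_xe^{-\lambda T_m}\le q^m$. Hence
\[
\mathbb P_x(\tau\le t)\le e^{\lambda t}q^m=\exp\big(m\,[Atm^{\beta-1}r^{-\beta}-\log(1/q)]\big).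
\]
Put $w=\big(\log(1/q)/(2A)\big)^{1/(\beta-1)}(r^\beta/t)^{1/(\beta-1)}$ and $m=\lfloor w\rfloor$. If $m\ge1$, the bracket is at most $-\frac12\log(1/q)$, so $\mathbb P_x(\tau\le t)\le q^{m/2}\le q^{(w-1)/2}$. If $m=0$, then $q^{(w-1)/2}\ge1$ and the same bound holds trivially.
\end{proof}

\subsection{End of the proof of Proposition~\ref{prop:heat}}

Let $0<t\le1$.

\emph{Upper bound.} For $x=y$ it is \eqref{eq:ondiag}. Let $x\ne y$ and $r=d(x,y)/2\le\frac12$. Every $z$ satisfies $d(x,z)\ge r$ or $d(y,z)\ge r$. Splitting $p_t(x,y)=\int p_{t/2}(x,z)p_{t/2}(z,y)\,d\mu(z)$ accordingly and bounding one factor by \eqref{eq:ondiag},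
\[
p_t(x,y)\le Ct^{-\alpha/\beta}\big[\mathbb P_x(d(x,X_{t/2})\ge r)+\mathbb P_y(d(y,X_{t/2})\ge r)\big],
\]
and Lemma~\ref{lem:tail} bounds both probabilities by $C\exp(-c(d(x,y)^\beta/t)^{1/(\beta-1)})$.

\emph{Lower bound on the diagonal.} By Lemma~\ref{lem:tail} with $r=\Lambda t^{1/\beta}$, there are $\Lambda$ and $t_0$ with $\Lambda t_0^{1/\beta}\le\frac12$ such that $\int_{B(x,\Lambda t^{1/\beta})}p_t(x,\cdot)\,d\mu\ge\frac12$ for $t\le t_0$. The Cauchy--Schwarz inequality gives $\frac14\le Ct^{\alpha/\beta}\int p_t(x,\cdot)^2d\mu=Ct^{\alpha/\beta}p_{2t}(x,x)$. For all $t$ it also gives $1=\big(\int p_{t/2}(x,\cdot)\,d\mu\big)^2\le p_t(x,x)$, which covers $2t_0\le t\le1$. So $p_t(x,x)\ge ct^{-\alpha/\beta}$.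

\emph{Lower bound near the diagonal.} For $d(x,y)\le\delta t^{1/\beta}$, \eqref{eq:resistance}, \eqref{eq:kernelenergy} and $\gamma/\beta-1=-\alpha/\beta$ give
\[
|p_t(x,x)-p_t(x,y)|^2\le C\delta^\gamma t^{-\alpha/\beta}p_t(x,x)\le C\delta^\gamma p_t(x,x)^2\le\tfrac14p_t(x,x)^2
\]
for a small constant $\delta\in(0,1)$. Hence $p_t(x,y)\ge c_0t^{-\alpha/\beta}$ whenever $d(x,y)\le\delta t^{1/\beta}$.

\emph{Lower bound far from the diagonal.} Let $D=d(x,y)>\delta t^{1/\beta}$. We divide time and distance into $m$ equal parts; since $\beta>1$, each step is near-diagonal when $m$ is large. Let $m$ be the least integer with $D/m\le\varrho:=\frac\delta3(t/m)^{1/\beta}$, that is, with $m\ge w:=(3/\delta)^{\beta/(\beta-1)}(D^\beta/t)^{1/(\beta-1)}$. Since $w>1$, we have $2\le m\le2w$. Take $x=x_0,x_1,\dots,x_m=y$ with spacing $D/m$ on a geodesic; this is the second use of Lemma~\ref{lem:geometry}(a). Write $p_t(x,y)$ as an $(m-1)$-fold integral of $\prod_ip_{t/m}(z_i,z_{i+1})$ with $z_0=x$, $z_m=y$, and restrict to $z_i\in B(x_i,\varrho)$.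 Then $d(z_i,z_{i+1})\le3\varrho=\delta(t/m)^{1/\beta}$, so
\[
p_t(x,y)\ge\big(c_0(t/m)^{-\alpha/\beta}\big)^m\big(c(t/m)^{\alpha/\beta}\big)^{m-1}\ge ct^{-\alpha/\beta}e^{-Cm}\ge ct^{-\alpha/\beta}e^{-2Cw}.
\]
This is the lower bound in \eqref{eq:hk}. \qed

\section{Products}\label{sec:products}

Let $M_1,M_2$ be necklace spaces, possibly with different $L$, satisfying \eqref{eq:H} with volume exponents $\alpha_1,\alpha_2$ and the same $\beta$. Let $\mathcal F^{(i)}$, $H_i$, $P^{(i)}_t$, $p^{(i)}_t$ be the objects of Section~\ref{sec:heat}. Equip $M_1\times M_2$ with $d=\max(d_1,d_2)$ and $\mu=\mu_1\otimes\mu_2$; it is compact of diameter $1$, and its balls are products of balls of the same radius. Write $(f_1\otimes f_2)(x)=f_1(x_1)f_2(x_2)$.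

\begin{proposition}\label{prop:product}
\begin{itemize}
\item[(i)] $M_1\times M_2$ satisfies $\mathrm{HK}(\alpha_1+\alpha_2,\beta)$.
\item[(ii)] If $\sigma_p^*(M_i)=\sigma_p^\#(M_i)=\kappa_i$ for $i=1,2$, then $\sigma_p^*(M_1\times M_2)=\min(\kappa_1,\kappa_2)$ and $\sigma_p^\#(M_1\times M_2)=\max(\kappa_1,\kappa_2)$.
\end{itemize}
\end{proposition}

\begin{proof}
(i) The measure is $(\alpha_1+\alpha_2)$-regular since balls are products. The kernel $p_t(x,y)=p_t^{(1)}(x_1,y_1)\,p_t^{(2)}(x_2,y_2)$ defines a semigroup $P_t$ of symmetric Markov operators with $P_t(f_1\otimes f_2)=P^{(1)}_tf_1\otimes P^{(2)}_tf_2$. It is strongly continuous on such products, whose span is dense in $L^2(\mu)$, and hence on $L^2(\mu)$. With $\vartheta=\beta/(\beta-1)$, multiplying the two estimates \eqref{eq:hk} and using $d^\vartheta\le d_1^\vartheta+d_2^\vartheta\le2d^\vartheta$ gives \eqref{eq:hk} for $p_t$. This is the only place where the equality of the two exponents $\beta$ is used.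

It remains to show that the Dirichlet form $(\mathcal E,\mathcal F)$ of $P_t=e^{-tH}$ is regular. Let $\mathcal D$ be the span of the functions $f_1\otimes f_2$ with $f_i\in D(H_i)$. It is dense in $L^2(\mu)$ and invariant under $P_t$, and $\mathcal D\subset D(H)$ because
\[
t^{-1}\big(P_t(f_1\otimes f_2)-f_1\otimes f_2\big)=t^{-1}(P^{(1)}_tf_1-f_1)\otimes P^{(2)}_tf_2+f_1\otimes t^{-1}(P^{(2)}_tf_2-f_2)
\]
converges in $L^2$ as $t\to0$. A dense invariant subspace of the domain of the generator of a contraction semigroup is a core, that is, dense in the graph norm \cite[Theorem X.49]{RS}. Since $\mathcal E(f)=(Hf,f)$ on $D(H)$, and $D(H)$ is $\mathcal E_1$-dense in $\mathcal F$ by \eqref{eq:spectral}, $\mathcal D$ is $\mathcal E_1$-dense in $\mathcal F$. It consists of continuous functions, because $D(H_i)\subset\mathcal F^{(i)}\subset C(M_i)$. Finally, for $f\in C(M_i)$ we have $P^{(i)}_tf\in D(H_i)$ and $P^{(i)}_tf\to f$ uniformly (Section~\ref{subsec:form}), so $D(H_i)$ is dense in $C(M_i)$. The span of the products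 $f_1\otimes f_2$ with $f_i\in C(M_i)$ is dense in $C(M_1\times M_2)$ by the Stone--Weierstrass theorem, hence so is $\mathcal D$.

(ii) \emph{Slices.} The slice $M_1\times\{x_2\}$ is a null set, so the Besov condition says nothing about two of its points directly; we compare both with nearby points of the product. Let $u\in B^\sigma_{p,\infty}(M_1\times M_2)$ and $0<r<\frac12$. Let $x=(x_1,x_2)$ and $x'=(y_1,x_2)$ with $d_1(x_1,y_1)<r$. Then $B(x,r)\subset B(x',2r)$, and averaging over $z\in B(x,r)$ gives
\[
|u(x)-u(x')|^p\le\frac C{r^{\alpha_1+\alpha_2}}\Big(\int_{B(x,2r)}|u(x)-u(z)|^pd\mu(z)+\int_{B(x',2r)}|u(x')-u(z)|^pd\mu(z)\Big).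
\]
Integrate over $x_1,y_1,x_2$ with $d_1(x_1,y_1)<r$. The first term does not depend on $y_1$ and the second does not depend on $x_1$; the integral over the free variable contributes at most $Cr^{\alpha_1}$. Hence
\[
\int_{M_2}\iint_{d_1(x_1,y_1)<r}|u(x_1,x_2)-u(y_1,x_2)|^p\le Cr^{-\alpha_2}\iint_{d(x,z)<2r}|u(x)-u(z)|^p\le Cr^{p\sigma+\alpha_1}.
\]
This bounds the average over $x_2$ at each scale; a small loss in $\sigma$ makes the bounds summable over scales. For $\sigma'<\sigma$ we have $\int_{M_2}\Phi_p^{\sigma'}(u(\cdot,x_2),r)\,d\mu_2(x_2)\le Cr^{p(\sigma-\sigma')}$, so $\sum_{j\ge2}\Phi_p^{\sigma'}(u(\cdot,x_2),2^{-j})<\infty$ for a.e.\ $x_2$. For $2^{-j-1}<r\le2^{-j}$ the value at $r$ is at most $2^{p\sigma'+\alpha_1}$ times the value at $2^{-j}$, and for $r>\frac14$ we use \eqref{eq:trivial} and $u(\cdot,x_2)\in L^p(M_1)$ for a.e.\ $x_2$. Therefore $u(\cdot,x_2)\in B^{\sigma'}_{p,\infty}(M_1)$ for a.e.\ $x_2$. The argument is symmetric in the two variables.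

\emph{Upper bounds.} Let $\sigma>\kappa_1$ and $\kappa_1<\sigma'<\sigma$. Then a.e.\ slice $u(\cdot,x_2)$ of $u\in B^\sigma_{p,\infty}$ is a.e.\ constant. If $u$ is continuous, the set of $x_2$ for which $u(\cdot,x_2)$ is constant is closed and of full measure, so $u$ does not depend on $x_1$; such $u$ are at uniform distance at least $\frac12$ from $x\mapsto d_1(0,x_1)$. Thus $\sigma_p^*\le\kappa_1$, and by symmetry $\sigma_p^*\le\kappa_2$. If $\sigma>\max(\kappa_1,\kappa_2)$, then $u(x)=\int u(\cdot,x_2)\,d\mu_1=\int u(x_1,\cdot)\,d\mu_2$ for a.e.\ $x$; a function of $x_2$ that is a.e.\ equal to a function of $x_1$ is a.e.\ constant by Fubini's theorem. So $\sigma_p^\#\le\max(\kappa_1,\kappa_2)$.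

\emph{Lower bounds.} For $f=f_1\otimes1$ the double integral over $\{d(x,y)<r\}$ factors, and the pairs $(x_2,y_2)$ with $d_2<r$ have measure at most $Cr^{\alpha_2}$. So $\Phi_p^\sigma(f_1\otimes1,r)\le C\Phi_p^\sigma(f_1,r)$, and the same holds for $1\otimes f_2$. Non-constant functions in $B^\sigma_{p,\infty}(M_i)$ thus lift to the product, and $\sigma_p^\#\ge\max(\kappa_1,\kappa_2)$. Let $\sigma<\min(\kappa_1,\kappa_2)$ and $f_i\in B^\sigma_{p,\infty}(M_i)\cap C(M_i)$; these sets are dense in $C(M_i)$. For $f=f_1\otimes f_2$,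
\[
|f(x)-f(y)|\le\|f_2\|_\infty|f_1(x_1)-f_1(y_1)|+\|f_1\|_\infty|f_2(x_2)-f_2(y_2)|,
\]
so $f\in B^\sigma_{p,\infty}$. The span of such products is dense in $C(M_1\times M_2)$, so $\sigma_p^*\ge\min(\kappa_1,\kappa_2)$.
\end{proof}

\section{The counterexamples}\label{sec:proofmain}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b),(c)]
Let $L=8$ and let $\mathbf a,\mathbf b$ be the vectors \eqref{eq:ab}. Let $M_{\mathbf a}$, $M_{\mathbf b}$, $M_{\mathbf{ab}}$ be the necklace spaces of the sequences $\mathbf a,\mathbf a,\dots$; $\mathbf b,\mathbf b,\dots$; and $\mathbf a,\mathbf b,\mathbf a,\mathbf b,\dots$. By Lemma~\ref{lem:F}, $N_n=18^n$ and $R_n=(14/3)^n$ in all three cases, so \eqref{eq:H} holds with $\alpha=\log_818$, $\gamma=\log_8\frac{14}3$ and $\beta=\log_884$, and Proposition~\ref{prop:heat} gives $\mathrm{HK}(\alpha,\beta)$. The limit $y_p$ equals $\log_8S_{\mathbf a}(s)$, $\log_8S_{\mathbf b}(s)$, and the mean of the two, respectively. By Proposition~\ref{prop:exponents}, $\sigma_p^*=\sigma_p^\#=\sigma_p$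 on each space, with
\[
p\,\sigma_p(M_{\mathbf a})=\alpha+(p-1)\log_8\big(3+5\cdot3^{-s}\big),\qquad p\,\sigma_p(M_{\mathbf b})=\alpha+(p-1)\log_8\big(2+5\cdot2^{-s}+6^{-s}\big),
\]
and $\sigma_p(M_{\mathbf{ab}})=\frac12\big(\sigma_p(M_{\mathbf a})+\sigma_p(M_{\mathbf b})\big)$. By Lemma~\ref{lem:F},
\[
\sigma_p(M_{\mathbf a})<\sigma_p(M_{\mathbf{ab}})<\sigma_p(M_{\mathbf b})\quad(p>2),\qquad\sigma_p(M_{\mathbf a})>\sigma_p(M_{\mathbf{ab}})>\sigma_p(M_{\mathbf b})\quad(1<p<2).
\]
This proves (b). By Proposition~\ref{prop:product}, $X_1$ and $X_2$ satisfy $\mathrm{HK}(2\alpha,\beta)$, the numbers $\sigma_p^*(X_1)$ and $\sigma_p^\#(X_1)$ are the smaller and the larger of $\sigma_p(M_{\mathbf a})$, $\sigma_p(M_{\mathbf b})$, and $\sigma_p^*(X_2)=\sigma_p^\#(X_2)=\sigma_p(M_{\mathbf{ab}})$. This proves (c).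
\end{proof}

\section{The range of the critical exponents}\label{sec:range}

Let $(\alpha,\beta)\in\Omega$ and $\gamma=\beta-\alpha$. In these variables $\Omega$ is the open set
\begin{equation}\label{eq:Omega}
0<\gamma<1,\qquad\alpha+\gamma>2,
\end{equation}
on which $\alpha>1$. For a vector $\mathbf k$ put $\varphi_{\mathbf k}=\log_LS_{\mathbf k}$. The exponents $\alpha,1,\gamma,y_p$ of a necklace space are averages of $\varphi_{\mathbf k}$ at $\theta=-1,0,1,s$. Convexity of $\varphi_{\mathbf k}$ confines $y_p$ between two values, which we define for any $(\alpha',\gamma')$ by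
\[
y_{\mathrm I}(\alpha',\gamma')=\max\{\gamma',\,1-s(\alpha'-1)\},\qquad y_{\mathrm{II}}(\alpha',\gamma')=\max\{0,\,1-s(1-\gamma')\}.
\]
Since $(p-1)s=1$, at $(\alpha,\gamma)$ we have
\[
\alpha+(p-1)y_{\mathrm I}=\max\{\alpha+(p-1)\gamma,\,p\},\qquad\alpha+(p-1)y_{\mathrm{II}}=\max\{\alpha,\,p+\beta-2\}.
\]
For $p>2$ these numbers are $p\sigma_p^-$ and $p\sigma_p^+$, because $p+\beta-2>\beta>\alpha$. For $p<2$ they are $p\sigma_p^+$ and $p\sigma_p^-$, because $\alpha>2-\gamma$ gives $\alpha+(p-1)\gamma-p>(2-p)(1-\gamma)>0$. So the increasing map $y\mapsto(\alpha+(p-1)y)/p$ sends the interval with endpoints $y_{\mathrm I}(\alpha,\gamma)$, $y_{\mathrm{II}}(\alpha,\gamma)$ onto $[\sigma_p^-,\sigma_p^+]$.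

\begin{proof}[Proof of Theorem~\ref{thm:range}(iii)]
The function $\varphi_{\mathbf k}$ is convex by H\"older's inequality, non-increasing since $k_i\ge1$, positive, and $\varphi_{\mathbf k}(0)=1$. The averages $\Psi_n=\frac1n\sum_{j\le n}\varphi_{\mathbf k^{(j)}}=\frac1n\log_LS_n$ have the same properties and converge at $-1,1,s$ to $\alpha,\gamma,y_p$.

Let $0<s<1$. Monotonicity gives $y_p\ge\gamma$. The slope of $\Psi_n$ on $[0,s]$ is at least its slope on $[-1,0]$, which gives $y_p\ge1-s(\alpha-1)$. Convexity on $[0,1]$ gives $y_p\le(1-s)+s\gamma$. Multiplying by $p-1$ and adding $\alpha$, we get $\max\{\alpha+(p-1)\gamma,p\}\le p\sigma_p\le p+\beta-2$.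

Let $s>1$. Monotonicity gives $y_p\le\gamma$, positivity gives $y_p\ge0$, and the slope on $[0,s]$ is at least the slope on $[0,1]$, so $y_p\ge1-s(1-\gamma)$. Hence $\max\{\alpha,p+\beta-2\}\le p\sigma_p\le\alpha+(p-1)\gamma$.
\end{proof}

To realize the interior of the interval we need vectors that come close to both extremes, and a way to mix vectors so that \eqref{eq:H} holds with bounded constants and exactly the prescribed exponents. A periodic sequence would only give rational frequencies; the next lemma allows all.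

\begin{lemma}\label{lem:mixing}
Let $\mathbf k^1,\dots,\mathbf k^l$ be vectors of length $L$ and $q_1,\dots,q_l\ge0$ with $\sum q_i=1$. There is a sequence with values in $\{\mathbf k^1,\dots,\mathbf k^l\}$ such that $\log_LS_n(\theta)=n\sum_iq_i\varphi_{\mathbf k^i}(\theta)+O(1)$ for every fixed $\theta$. Its necklace space satisfies \eqref{eq:H} with exponents $\sum q_i\varphi_{\mathbf k^i}(-1)$ and $\sum q_i\varphi_{\mathbf k^i}(1)$, and $y_p=\sum q_i\varphi_{\mathbf k^i}(s)$ for every $p$.
\end{lemma}

\begin{proof}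
Let $D_i(n)=nq_i-\#\{j\le n:\text{type $i$ is chosen at step }j\}$, so that $\sum_iD_i(n)=0$. At step $n$ choose an index $i$ that maximizes $D_i(n-1)+q_i$. These numbers add up to $1$, so the maximum is positive and $D_i(n)=D_i(n-1)+q_i-1>-1$; the other $D_{i'}$ do not decrease. By induction $D_i\ge-1$ for all $i$, and then $D_i=-\sum_{i'\ne i}D_{i'}\le l-1$. Finally $\log_LS_n(\theta)=\sum_i(nq_i-D_i(n))\varphi_{\mathbf k^i}(\theta)$.
\end{proof}

\begin{lemma}\label{lem:types}
Let $(\alpha',\gamma')$ satisfy \eqref{eq:Omega}. For large $L$ there are vectors $\mathbf k_{\mathrm I},\mathbf k_{\mathrm{II}}$ of length $L$, independent of $p$, such that as $L\to\infty$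
\[
\big(\varphi_{\mathbf k_J}(-1),\varphi_{\mathbf k_J}(1),\varphi_{\mathbf k_J}(s)\big)\to\big(\alpha',\gamma',y_J(\alpha',\gamma')\big),\qquad J\in\{\mathrm I,\mathrm{II}\}.
\]
\end{lemma}

\begin{proof}
Let $\mathbf k_{\mathrm I}$ have the entry $1$ at $\lceil L^{\gamma'}\rceil$ positions, including both ends, and the entry $\lceil L^{\alpha'-1}\rceil$ elsewhere. Let $\mathbf k_{\mathrm{II}}$ have the entry $1$ at both ends, one entry $\lceil L^{\alpha'}\rceil$, and $L-3$ entries $\lceil L^{1-\gamma'}\rceil$. Group equal entries. For fixed $\theta$, up to factors bounded above and below as $L\to\infty$, the groups contribute $L^{\gamma'}$ and $L^{1-\theta(\alpha'-1)}$ to $S_{\mathbf k_{\mathrm I}}(\theta)$ (the second group has at least $L/2$ members since $\gamma'<1$), and $1$, $L^{-\theta\alpha'}$, $L^{1-\theta(1-\gamma')}$ to $S_{\mathbf k_{\mathrm{II}}}(\theta)$. Hence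
\[
\varphi_{\mathbf k_{\mathrm I}}(\theta)\to\max\{\gamma',1-\theta(\alpha'-1)\},\qquad\varphi_{\mathbf k_{\mathrm{II}}}(\theta)\to\max\{0,-\theta\alpha',1-\theta(1-\gamma')\}.
\]
At $\theta=-1$ the limits are $\max\{\gamma',\alpha'\}$ and $\max\{0,\alpha',2-\gamma'\}$, and at $\theta=1$ they are $\max\{\gamma',2-\alpha'\}$ and $\max\{0,-\alpha',\gamma'\}$. By \eqref{eq:Omega} these equal $\alpha',\alpha',\gamma',\gamma'$. At $\theta=s>0$ the limits are $y_{\mathrm I}$ and $y_{\mathrm{II}}$.
\end{proof}

These vectors have the right exponents only in the limit. We correct the error by surrounding the target, using the following fact. \emph{If the convex hull of $z_1,\dots,z_l\in\mathbb R^\nu$ contains the closed ball of radius $2\varrho$ about $z$, and $|z_i'-z_i|<\varrho$ for all $i$, then the hull of the $z_i'$ contains the closed ball of radius $\varrho$ about $z$.} Otherwise some $w$ with $|w-z|\le\varrho$ is separated from the new hull by a unit vector $\xi$, so that $\xi\cdot(z_i'-w)<0$ for all $i$. Then $\xi\cdot(z_i-w)<\varrho$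 for all $i$, which excludes the point $w+\varrho\xi$ from the old hull, a contradiction.

\begin{proof}[Proof of Theorem~\ref{thm:range}(ii)]
Let $y$ lie strictly between $y_{\mathrm I}(\alpha,\gamma)$ and $y_{\mathrm{II}}(\alpha,\gamma)$; say $y_{\mathrm I}<y<y_{\mathrm{II}}$ (for $p<2$ exchange the roles of I and II). By continuity there are $\eta>0$ and a triangle $\Delta$ with $(\alpha,\gamma)$ in its interior whose vertices $(\alpha_j,\gamma_j)$, $j=1,2,3$, satisfy \eqref{eq:Omega}, $y_{\mathrm I}(\alpha_j,\gamma_j)<y-\eta$ and $y_{\mathrm{II}}(\alpha_j,\gamma_j)>y+\eta$. Over each point of $\Delta$ the hull of the six points $(\alpha_j,\gamma_j,y_J(\alpha_j,\gamma_j))$ contains a point below height $y-\eta$ and a point above height $y+\eta$, so it contains $\Delta\times[y-\eta,y+\eta]$, a neighborhood of $(\alpha,\gamma,y)$. By Lemma~\ref{lem:types} and the fact above, for one large $L$ the point $(\alpha,\gamma,y)$ is a convex combination of the six points $(\varphi_{\mathbf k}(-1),\varphi_{\mathbf k}(1),\varphi_{\mathbf k}(s))$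 of the corresponding vectors. Lemma~\ref{lem:mixing} gives a necklace space with exponents $\alpha,\gamma$ and $y_p=y$, and Propositions~\ref{prop:exponents} and~\ref{prop:heat} give the first claim. For the second, apply Proposition~\ref{prop:product} to two such spaces with $\sigma_p=\kappa_1$ and $\sigma_p=\kappa_2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}(i)]
The spaces must not depend on $p$, so we insert the vectors $\mathbf a,\mathbf b$ with a small frequency into a sequence that adjusts the exponents. For a vector $\mathbf k$ write $z(\mathbf k)=(\varphi_{\mathbf k}(-1),\varphi_{\mathbf k}(1))$. Take a triangle with $(\alpha,\gamma)$ in its interior and vertices satisfying \eqref{eq:Omega}, and let $\mathbf k^1,\mathbf k^2,\mathbf k^3$ be the vectors of type I for its vertices. For a fixed large $L\ge8$ the point $(\alpha,\gamma)$ is interior to the hull of the $z(\mathbf k^i)$. Let $\mathbf a_L,\mathbf b_L$ be $\mathbf a,\mathbf b$ followed by $L-8$ entries $1$. Then $S_{\mathbf b_L}-S_{\mathbf a_L}=F$,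 so by Lemma~\ref{lem:F} $z(\mathbf a_L)=z(\mathbf b_L)=:z_0$ and $\varphi_{\mathbf b_L}(s)\ne\varphi_{\mathbf a_L}(s)$ for all $p\ne2$. For small $\varepsilon>0$ the point $((\alpha,\gamma)-\varepsilon z_0)/(1-\varepsilon)$ is still in the hull, so $(\alpha,\gamma)=\varepsilon z_0+(1-\varepsilon)\sum q_iz(\mathbf k^i)$ with weights $q_i$. Apply Lemma~\ref{lem:mixing} with the weights $(1-\varepsilon)q_i$ on $\mathbf k^i$ and the weights $(\varepsilon,0)$, $(0,\varepsilon)$, $(\frac\varepsilon2,\frac\varepsilon2)$ on $(\mathbf a_L,\mathbf b_L)$ to define $M_{\mathbf a}$, $M_{\mathbf b}$, $M_{\mathbf{ab}}$. All three satisfy \eqref{eq:H} with $\alpha,\gamma$. Relative to $M_{\mathbf a}$, the number $y_p$ changes by $\varepsilon(\varphi_{\mathbf b_L}(s)-\varphi_{\mathbf a_L}(s))\ne0$ for $M_{\mathbf b}$ and by half of this amount for $M_{\mathbf{ab}}$. Propositions~\ref{prop:exponents}, \ref{prop:heat} and~\ref{prop:product} complete the proof as in Section~\ref{sec:proofmain}.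
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}(iv)]
Fix $\beta>2$; then $(\alpha',\beta)\in\Omega$ for $\beta-1<\alpha'<\beta$. As $\alpha'\uparrow\beta$, the number $\sigma_p^-$ tends to $\max\{1,\beta/p\}$ if $p>2$, and $\sigma_p^+$ tends to $\beta/p$ if $p<2$. By (ii), these limits are approached by $\sigma_p^*=\sigma_p^\#$ of spaces satisfying $\mathrm{HK}(\alpha',\beta)$, and by Theorem~\ref{thm:universal} they cannot be passed.
\end{proof}

\begin{thebibliography}{9}

\bibitem{FOT} Fukushima--Oshima--Takeda, \S4.4 and \S4.5.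

\bibitem{GYZ} Jin Gao, Zhenyu Yu and Junda Zhang, \emph{Heat kernel-based $p$-energy norms on metric measure spaces}, arXiv:2303.10414 (2023).

\bibitem{RS} Reed--Simon II, Theorem X.49.

\end{thebibliography}
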